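# Irreducible manifolds of constant 0-conullity two with nonnegative curvature

## 1. Nullity, conullity and the splitting tensor

Metrics are smooth and manifolds are connected. The curvature tensor is
$$R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z .$$
With this sign, the sectional curvature of a plane with orthonormal basis $X,Y$ is $\langle R(X,Y)Y,X\rangle$.

**Definition (nullity and conullity).** Let $M$ be a Riemannian $n$-manifold and $\kappa\in\mathbb R$. The $\kappa$-nullity space at $p$ is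
$$\mathcal N_\kappa(p)=\{X\in T_pM:\ R(Y,Z)X=\kappa(\langle Z,X\rangle Y-\langle Y,X\rangle Z)\ \text{for all }Y,Z\in T_pM\}.$$
Its orthogonal complement is the $\kappa$-conullity space, and $n-\dim\mathcal N_\kappa(p)$ is the $\kappa$-conullity at $p$.

*Example.* If $M$ has constant curvature $c$ and $n\ge2$, then $R(Y,Z)X=c(\langle Z,X\rangle Y-\langle Y,X\rangle Z)$. So $\mathcal N_c(p)=T_pM$. For $\kappa\neq c$ we have $\mathcal N_\kappa(p)=0$: given $X\ne0$, take $Z=X$ and $Y\perp X$ nonzero.

The minimal nonzero value of the $\kappa$-conullity is $2$. Indeed, put $\tilde R(Y,Z)X=R(Y,Z)X-\kappa(\langle Z,X\rangle Y-\langle Y,X\rangle Z)$. This has the symmetries of a curvature tensor, so if $X\in\mathcal N_\kappa(p)$, then $\langle\tilde R(X,Y)Z,W\rangle=\langle\tilde R(Z,W)X,Y\rangle=0$, that is, $\tilde R(X,\cdot)=0$. If $\mathcal N_\kappa(p)$ were a hyperplane, the alternating map $(Y,Z)\mapsto\tilde R(Y,Z)$ would factor through a line, hence vanish, and the conullity would be $0$.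

From here on $\kappa=0$. We shall often use the fact just proved: $R(X,\cdot)=0$ for $X\in\mathcal N_0$.

**Definition (constant and maximal conullity 2).** $M$ has *constant* $0$-conullity $2$ if $\dim\mathcal N_0(p)=n-2$ for all $p$. It has *maximal* $0$-conullity $2$ if $\dim\mathcal N_0\ge n-2$ everywhere, with equality at some point.

*Example.* Let $\Sigma$ be a surface with curvature $K_\Sigma$. In $\mathbb R^{n-2}\times\Sigma$ the $0$-conullity is $2$ over points with $K_\Sigma\ne0$ and $0$ elsewhere. If $\Sigma=S^2$, it is constantly $2$. If $\Sigma$ is the graph of $\varphi(r)=r^4$ over $\mathbb R^2$, then $K_\Sigma=\varphi'\varphi''/\big(r(1+\varphi'^2)^2\big)=48r^4/(1+16r^6)^2$, which vanishes only at the origin. In that case the product has maximal, but not constant, $0$-conullity $2$.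

Suppose the conullity is at most $2$ at $p$, and let $e_1,e_2$ be orthonormal and orthogonal to an $(n-2)$-dimensional subspace of $\mathcal N_0(p)$. Since $R$ kills this subspace in every slot, it is determined by $K=\langle R(e_1,e_2)e_2,e_1\rangle$: it is the curvature tensor of $\mathbb R^{n-2}\times$ surface. For orthonormal $X,Y$ with components $x_i,y_i$ along $e_1,e_2$ we get $\langle R(X,Y)Y,X\rangle=K(x_1y_2-x_2y_1)^2$, and $\mathrm{scal}=2K$. So nonnegative sectional curvature is equivalent to nonnegative scalar curvature. If the conullity is constantly $2$, then $K\neq0$ everywhere, and $\sec\ge0$ means $K>0$ everywhere.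

**Definition (irreducibility).** $M$ is *irreducible* if it is not isometric to a nontrivial Riemannian product, that is, a product with both factors of positive dimension. For simply-connected complete $M$ this is equivalent to irreducibility of the holonomy representation.

*Example.* The round $S^2$ is irreducible, since a product of two one-dimensional manifolds is flat. $\mathbb R\times S^2$ is reducible.

**Definition (splitting tensor).** Let $M$ have constant $0$-conullity $2$. Then $\Gamma=\mathcal N_0$ is a smooth distribution, being the kernel of the constant-rank bundle map $X\mapsto R(\cdot,\cdot)X$. Write superscripts $\Gamma$ and $h$ for the projections to $\Gamma$ and $\Gamma^\perp$. For $U\in\Gamma$, $X\in\Gamma^\perp$ put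
$$C_UX=-(\nabla_XU)^h .$$
This is tensorial in $U$, because $(X(\varphi)U)^h=0$. So $C$ is at each $p$ a linear map $\Gamma_p\to\mathrm{End}(\Gamma_p^\perp)$. The induced connection on the bundle $\Gamma$ is $\nabla^\Gamma_XU=(\nabla_XU)^\Gamma$.

*Example (product).* In $\mathbb R^{n-2}\times S^2$ the coordinate fields of $\mathbb R^{n-2}$ are parallel, so $C=0$.

*Example (cone).* Let $M=(0,\infty)\times\Sigma$ with metric $dr^2+r^2g_\Sigma$, where $K_\Sigma\ne1$ everywhere. The field $P=r\partial_r$ satisfies $\nabla_XP=X$ for all $X$, so $R(X,Y)P=\nabla_XY-\nabla_YX-[X,Y]=0$. The surfaces $r=\text{const}$ have shape operator $\pm I/r$, and the Gauss equation gives $K_\Sigma/r^2=K+1/r^2$ for the plane $\partial_r^\perp$. Thus $K=(K_\Sigma-1)/r^2\ne0$, the conullity is constantly $2$, $\Gamma=\mathbb R\partial_r$, and $C_{\partial_r}=-I/r$. The cone is not complete. In Section 3 we shall see that the real eigenvalue $-1/r$ is to blame.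

## 2. Does positive curvature force a splitting? The problem and three theorems

The following is known, and it will not be used in any proof. *Let $M$ be a simply-connected complete Riemannian $n$-manifold with maximal $0$-conullity $2$, whose scalar curvature is positive and bounded away from zero. Then $M$ splits isometrically as $\mathbb R^{n-2}\times\Sigma$, with $\Sigma$ diffeomorphic to $S^2$.*

What happens if the curvature is only assumed nonnegative, but the conullity is constant?

**Problem.** Let $n\ge3$. Is there a simply-connected complete irreducible Riemannian $n$-manifold with constant $0$-conullity $2$ and nonnegative (scalar, equivalently sectional) curvature?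

The problem comes from Claudio Gorodski and Felippe Guimarães, "The $\kappa$-nullity of Riemannian manifolds and their splitting tensors", arXiv:2204.04551 (2022). The answer is yes, already for $n=3$.

**Theorem 1.** There is a complete real-analytic metric on $\mathbb R^3$ which is irreducible, has constant $0$-conullity $2$ and $\sec\ge0$. It satisfies $\mathrm{scal}(x)\ge\frac16\big(1+\sqrt{10}\,d(o,x)\big)^{-2}$, where $o$ is the origin.

**Theorem 2.** Let $M^n$, $n\ge3$, be simply-connected and complete, with constant $0$-conullity $2$ and $\sec\ge0$. If $M$ is not isometric to a product $\mathbb R^{n-2}\times\Sigma^2$, there is a nullity geodesic $\gamma$ leaving every compact set along which $t^2\,\mathrm{scal}(\gamma(t))$ converges to a finite positive limit as $t\to\pm\infty$. Hence, if $d(o,x)^2\,\mathrm{scal}(x)\to\infty$ as $x\to\infty$, then $M=\mathbb R^{n-2}\times\Sigma$. By Theorem 1 this is sharp: a bound $\mathrm{scal}\ge c/(1+d^2)$ with some $c>0$ does not suffice.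

**Theorem 3.** Let $M$ be as in Theorem 2, with $\Gamma$, $C$ as above, and let $Y=\{p:C\ne0\text{ at }p\}$.

(a) $C:\Gamma_p\to\mathrm{End}(\Gamma_p^\perp)$ has rank $\le1$ at every $p$. The connection $\nabla^\Gamma$ is flat, so $\Gamma\cong M\times\mathbb R^{n-2}$ via parallel sections.

(b) On each component $Y_i$ of $Y$, $\ker C=\xi_i^\perp$ for a constant unit vector $\xi_i\in\mathbb R^{n-2}$.

(c) If $m=\dim\operatorname{span}\{\xi_i\}$, then $M=\mathbb R^{n-2-m}\times N^{m+2}$ isometrically, with $N$ irreducible. So $M$ is irreducible iff $m=n-2$.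

(d) If $Y$ is connected (for example, if $C$ is nowhere zero), or if the metric is real-analytic, then $M$ is isometric to $\mathbb R^{n-2}\times\Sigma^2$ or $\mathbb R^{n-3}\times N^3$. Thus irreducible real-analytic examples exist iff $n=3$, and for $n\ge4$ any smooth irreducible example must have $Y$ with at least $n-2$ components.

These notes do not decide whether smooth, non-analytic irreducible examples exist for $n\ge4$.

## 3. The Riccati equation along nullity geodesics

In this section $M$ is complete with constant $0$-conullity $2$; the sign of $K$ plays no role yet.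

**Step 1. $\Gamma$ is totally geodesic.** We want nullity geodesics to exist and to run for all time. Take $U,V\in\Gamma$ and any $X,Z$ in the second Bianchi identity
$$(\nabla_UR)(X,Z)V+(\nabla_XR)(Z,U)V+(\nabla_ZR)(U,X)V=0 .$$
Since $R(\cdot,\cdot)V=0$ and $R(\cdot,U)=0$,
$$(\nabla_XR)(Z,U)V=\nabla_X\big(R(Z,U)V\big)-R(\nabla_XZ,U)V-R(Z,\nabla_XU)V-R(Z,U)\nabla_XV=0,$$
and the third term vanishes in the same way. The first term is $-R(X,Z)\nabla_UV$, because the three other terms of its expansion contain $R(\cdot,\cdot)V$. So $R(X,Z)\nabla_UV=0$ for all $X,Z$, that is, $\nabla_UV\in\Gamma$.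

Hence $\Gamma$ is integrable with totally geodesic leaves. If a geodesic $\gamma$ of $M$ starts tangent to $\Gamma$, the set of times at which $\gamma'\in\Gamma$ is closed. It is also open, since a geodesic of a leaf is a geodesic of $M$. So $\gamma$ stays tangent to $\Gamma$ for all $t\in\mathbb R$. Moreover, for $V,U\in\Gamma$ and $X\in\Gamma^\perp$, $\langle\nabla_VX,U\rangle=-\langle X,\nabla_VU\rangle=0$, so $\nabla_VX\in\Gamma^\perp$. Parallel transport along $\gamma$ preserves $\Gamma$ and $\Gamma^\perp$.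

**Step 2. Two structure equations for $C$.** These express that the $\Gamma^\perp$-part of $R(\cdot,\cdot)U$ vanishes. Extend $C_U$ by $0$ on $\Gamma$. Then for all $X\in TM$, $U\in\Gamma$, $Z\in\Gamma^\perp$,
$$\nabla_XU=\nabla^\Gamma_XU-C_UX,\qquad \langle\nabla_XZ,U\rangle=\langle C_UX,Z\rangle. \tag{1}$$
The second identity follows from $\langle\nabla_XZ,U\rangle=-\langle Z,\nabla_XU\rangle$.

Let $U,V\in\Gamma$, $X\in\Gamma^\perp$. Then $[V,X]^h=(\nabla_VX-\nabla_XV)^h=\nabla_VX+C_VX$. By (1) and Step 1, $(\nabla_V\nabla_XU)^h=-\nabla_V(C_UX)$ and $(\nabla_X\nabla_VU)^h=-C_{\nabla_VU}X$. So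
$$0=(R(V,X)U)^h=-\nabla_V(C_UX)+C_{\nabla_VU}X+C_U(\nabla_VX+C_VX),$$
which is
$$\nabla_VC_U=C_{\nabla_VU}+C_UC_V\qquad(U,V\in\Gamma). \tag{2}$$
Now let $X,Z\in\Gamma^\perp$. By (1), $(\nabla_X\nabla_ZU)^h=-C_{\nabla^\Gamma_ZU}X-\nabla^h_X(C_UZ)$, where $\nabla^h_X(\cdot)=(\nabla_X\,\cdot)^h$, and $-(\nabla_{[X,Z]}U)^h=C_U([X,Z]^h)$. So $(R(X,Z)U)^h=0$ reads
$$\nabla^h_X(C_UZ)-\nabla^h_Z(C_UX)-C_U([X,Z]^h)=C_{\nabla^\Gamma_XU}Z-C_{\nabla^\Gamma_ZU}X. \tag{3}$$

**Step 3. Solving the Riccati equation.** This controls the eigenvalues of $C_U$ and uses completeness. Let $\gamma$ be a geodesic with $\gamma'=U$ tangent to $\Gamma$, and let $C(t)=C_{\gamma'(t)}$, written in a parallel frame of $\Gamma^\perp$ along $\gamma$. Formula (2) says that the covariant derivative of the tensor $C$ is $(\nabla_VC)_U=C_UC_V$; as $\gamma'$ is parallel, $C'=C^2$ for all $t\in\mathbb R$. Put $C_0=C(0)$ and $Q(t)=C(t)(I-tC_0)-C_0$. Then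
$$Q'=C^2(I-tC_0)-CC_0=CQ,\qquad Q(0)=0,$$
so $Q\equiv0$:
$$C(t)(I-tC_0)=C_0\qquad(t\in\mathbb R). \tag{4}$$
If $C_0v=\lambda v$ with $\lambda\neq0$ real and $v\ne0$, then (4) at $t=1/\lambda$, applied to $v$, gives $0=\lambda v$, a contradiction. *So $C_U$ has no nonzero real eigenvalue.* Since $\dim\Gamma^\perp=2$, either $C_U$ has two non-real conjugate eigenvalues, in which case we call it *elliptic*, or it is nilpotent (possibly $0$). In particular $I-tC_0$ is invertible for every $t$, and $C(t)=C_0(I-tC_0)^{-1}$.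

On the cone, $C_0=-I/r_0$, and the forbidden time $t=-r_0$ is exactly when the radial geodesic reaches the apex.

**Step 4. Curvature along nullity geodesics.** Let $U\in\Gamma$, $X,Z\in\Gamma^\perp$. As in Step 1, $(\nabla_XR)(Z,U)=-R(Z,\nabla_XU)=R(Z,C_UX)$ and $(\nabla_ZR)(U,X)=R(C_UZ,X)$. So Bianchi gives
$$(\nabla_UR)(X,Z)=-R(Z,C_UX)-R(C_UZ,X)=R(C_UX,Z)+R(X,C_UZ)=\operatorname{tr}(C_U)\,R(X,Z),$$
the last equality because $R(\cdot,\cdot)$ is alternating on a two-dimensional space. Along $\gamma$, in a parallel frame, this says $\mathrm{scal}'=\operatorname{tr}(C(t))\,\mathrm{scal}$. On the other hand $\big(\log\det(I-tC_0)\big)'=-\operatorname{tr}\big(C_0(I-tC_0)^{-1}\big)=-\operatorname{tr}C(t)$; here $\det(I-tC_0)>0$, since it is $1$ at $t=0$ and never vanishes. Hence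
$$\mathrm{scal}(\gamma(t))=\frac{\mathrm{scal}(\gamma(0))}{\det(I-tC_0)},\qquad \det(I-tC_0)=1-t\operatorname{tr}C_0+t^2\det C_0 . \tag{5}$$
The same computation is valid on the cone for as long as its geodesic exists: there $\det(I-tC_0)=(1+t/r_0)^2$, in agreement with $K=(K_\Sigma-1)/r^2$.

## 4. An attempt to prove splitting, and the quadratic decay that stops it

If $C\equiv0$, then a $\nabla^\Gamma$-parallel section is parallel for $\nabla$ by (1). So a natural plan is to show that positivity of $K$ forces $C=0$.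

Suppose first that $\mathrm{scal}\ge c>0$. By (5), $\det(I-tC_0)\le\mathrm{scal}(p)/c$ for all $t\in\mathbb R$. A polynomial bounded on $\mathbb R$ is constant, so $\operatorname{tr}C_0=\det C_0=0$ and every $C_U$ is nilpotent. Lemma 3 in Section 8 says that if $K>0$, then $C$ cannot be nilpotent everywhere without vanishing everywhere. So under this bound the plan works.

Now assume only $K>0$. An elliptic $C_0$ has $\det C_0>0$, and (5) says that $\mathrm{scal}$ decays like $t^{-2}$ along $\gamma$. It remains positive and smooth for all time, and nothing is contradicted. This is the exact point where the attempt stops. It also says what a counterexample must look like: $C$ must be elliptic somewhere, with curvature decaying quadratically along the corresponding nullity lines. We now build such a metric.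

## 5. A coframe that is affine along the nullity lines

Let $n=3$, and suppose coordinates $(s,\alpha,t)$ are such that $\partial_t$ is the unit field spanning $\Gamma$. What form must the metric take? If $X$ is one of $\partial_s,\partial_\alpha$, then $\nabla_{\partial_t}X=\nabla_X\partial_t=-C_{\partial_t}X\in\Gamma^\perp$. So $\langle X,\partial_t\rangle$ is constant in $t$, and in a parallel frame $X^h$ satisfies $(X^h)'=-C(t)X^h$. By (4), $(I-tC_0)X^h(0)$ solves this equation. So, for a coframe parallel in the direction $\partial_t$, the horizontal components of $\partial_s,\partial_\alpha$ are affine in $t$. Ask for everything to be independent of $\alpha$, and choose $C_0$ antidiagonal: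
$$C_0e_2=k\,e_1,\qquad C_0e_1=-\tfrac fu\,e_2,\qquad \partial_s^h|_{t=0}=-e_2,\qquad \partial_\alpha^h|_{t=0}=u\,e_1 .$$
Then $C_0^2=-\frac{kf}u I$, so $C_0$ is elliptic exactly when $kf>0$ (with $u>0$). The resulting coframe is the one below.

**Lemma 1.** Let $f,h,u,a,k$ be smooth functions of $s$ in an open interval $I$ (for Theorem 1, $I=(0,\infty)$) with
$$f'=kh,\qquad u'=h-ka,\qquad a'=f+ku,\qquad u>0,\ k\ge0,\ f\ge0. \tag{6}$$
On $I_s\times S^1_\alpha\times\mathbb R_t$ (or $I_s\times\mathbb R_\alpha\times\mathbb R_t$) let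
$$e^1=u\,d\alpha+tk\,ds,\qquad e^2=-ds+tf\,d\alpha,\qquad e^3=dt+a\,d\alpha .$$
Then $(e^1)^2+(e^2)^2+(e^3)^2$ is a Riemannian metric, $\partial_t$ is a unit vector with $R(\cdot,\cdot)\partial_t=0$, and the plane $\partial_t^\perp$ has curvature
$$K=\frac{-(h'+kf)}{D},\qquad D=u+t^2kf. \tag{7}$$

*Proof.* We use Cartan's structure equations. If skew-symmetric $1$-forms satisfy $de^i=-\sum_j\omega^i_j\wedge e^j$, they are the Levi-Civita forms, $\nabla e_j=\sum_i\omega^i_je_i$. Moreover $R(X,Z)e_j=\sum_i\Omega^i_j(X,Z)e_i$ with $\Omega^i_j=d\omega^i_j+\sum_l\omega^i_l\wedge\omega^l_j$.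

First, $e^1\wedge e^2=u\,ds\wedge d\alpha+t^2kf\,ds\wedge d\alpha=D\,ds\wedge d\alpha$ with $D>0$. So we have a coframe. Since $e^1(\partial_t)=e^2(\partial_t)=0$ and $e^3(\partial_t)=1$, the dual vector $e_3$ is $\partial_t$. Put
$$\omega^1_2=-\omega^2_1=\psi:=-h\,d\alpha,\qquad \omega^1_3=-\omega^3_1=\tau_1:=k\,ds,\qquad \omega^2_3=-\omega^3_2=\tau_2:=f\,d\alpha .$$
We check the first structure equations.

* $-\psi\wedge e^2-\tau_1\wedge e^3=h\,d\alpha\wedge(-ds)-k\,ds\wedge(dt+a\,d\alpha)=(h-ka)\,ds\wedge d\alpha+k\,dt\wedge ds$. This equals $u'\,ds\wedge d\alpha+k\,dt\wedge ds=de^1$.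
* $\psi\wedge e^1-\tau_2\wedge e^3=-h\,d\alpha\wedge tk\,ds-f\,d\alpha\wedge dt=tkh\,ds\wedge d\alpha+f\,dt\wedge d\alpha$. This equals $de^2$ because $f'=kh$.
* $\tau_1\wedge e^1+\tau_2\wedge e^2=ku\,ds\wedge d\alpha-f\,d\alpha\wedge ds=(ku+f)\,ds\wedge d\alpha=a'\,ds\wedge d\alpha=de^3$.

So these are the Levi-Civita forms. The curvature forms are

* $\Omega^1_3=d\tau_1+\psi\wedge\tau_2=0$, as $\psi$ and $\tau_2$ are both multiples of $d\alpha$;
* $\Omega^2_3=d\tau_2-\psi\wedge\tau_1=f'\,ds\wedge d\alpha+hk\,d\alpha\wedge ds=(f'-hk)\,ds\wedge d\alpha=0$;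
* $\Omega^1_2=d\psi-\tau_1\wedge\tau_2=-(h'+kf)\,ds\wedge d\alpha=-\frac{h'+kf}{D}\,e^1\wedge e^2$.

The first two give $R(\cdot,\cdot)\partial_t=0$, and the third gives (7). $\square$

Note also that $\nabla_X\partial_t=k\,ds(X)\,e_1+f\,d\alpha(X)\,e_2$. Where $K\neq0$, this means $C_{\partial_t}X=-k\,ds(X)\,e_1-f\,d\alpha(X)\,e_2$.

**The nilpotent choice $k=0$, and where it fails.** The simplest solutions of (6) have $k=0$, $f=1$, $a=s$, $h=u'$, on $I=\mathbb R$ with $\alpha\in\mathbb R$. Then $D=u$, $K=-u''/u$, and $C_{\partial_t}$ is nilpotent and nonzero, with $C_{\partial_t}e_1=-\frac1u e_2$ and $C_{\partial_t}e_2=0$. With $w=s+it$ and $\zeta=e^{i\alpha}w$,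
$$(ds-t\,d\alpha)+i(dt+s\,d\alpha)=dw+iw\,d\alpha=e^{-i\alpha}d\zeta,$$
so the metric is $g=u(\operatorname{Re}(e^{-i\alpha}\zeta))^2\,d\alpha^2+|d\zeta|^2$ on $\mathbb R\times\mathbb C$. For $u=\cosh$ we have $g\ge d\alpha^2+|d\zeta|^2$, so $g$ is complete, and $K=-1$. It is irreducible: a nontrivial product would have a factor $\mathbb R$, hence a parallel unit field $V$; then $R(\cdot,\cdot)V=0$, so $V=\pm\partial_t$, contradicting $C\ne0$. So for *negative* curvature an irreducible example is easy.

For $K>0$ this choice is hopeless: $u''=-Ku<0$ with $u>0$ on all of $\mathbb R$ is impossible, since a positive concave function on $\mathbb R$ is constant. We therefore need $kf>0$. (Section 8 shows that this concavity obstruction is not special to the model.)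

## 6. An irreducible analytic metric on $\mathbb R^3$: proof of Theorem 1

We look for solutions of (6) on $(0,\infty)$ with $\alpha\in S^1$ that close up smoothly along the axis $s=0$. We want $f$ odd, $k,h$ even and $h(0)=1$, so that $u(s)\approx s$ near $0$. For $K>0$ the function $h$ must decrease faster than $kf$, and $k$ must be small enough that $ka$ does not overwhelm $h$ in $u'=h-ka$. The following choice leaves room for both:
$$k=\tfrac12(1+s^2)^{-5/4},\qquad h=(1+s^2)^{-1/4},\qquad f=\tfrac12s(1+s^2)^{-1/2}.$$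
Then $f'=\frac12(1+s^2)^{-3/2}=kh$. Let $(u,a)$ solve the linear system
$$u'=h-ka,\quad a'=f+ku,\qquad u(0)=a(0)=0 .$$
All functions are real-analytic on $\mathbb R$. Since $k,h$ are even and $f$ is odd, the pair $(-u(-s),a(-s))$ solves the same system with the same initial values. Hence $u$ is odd and $a$ is even. Also $u'(0)=h(0)=1$. Put $H(s)=\int_0^sh$. Since $h\le1$ and $h\le s^{-1/2}$, we have $H\le\min(s,2\sqrt s)$.

**Step 1. $u$ stays positive.** Lemma 1 needs $u>0$, and later steps need two-sided bounds. Let $(0,s^*)$ be the maximal interval on which $u>0$; it is nonempty as $u'(0)=1$. On it: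

* $a'=f+ku\ge0$, so $a\ge0$; then $u'=h-ka\le h$, so $u\le H\le s$;
* $ku\le\frac12s(1+s^2)^{-5/4}\le f$, so $a'\le2f=s(1+s^2)^{-1/2}$ and $a\le\sqrt{1+s^2}-1$;
* $ka\le\frac12(1+s^2)^{-3/4}\le\frac12h$, so $u'\ge\frac12h>0$ and $u\ge\frac12H$.

If $s^*$ were finite, $u(s^*)=0$ would contradict $u\ge\frac12H$. So $s^*=\infty$, and for all $s>0$
$$\tfrac12H\le u\le H,\qquad 0\le a\le\sqrt{1+s^2}-1. \tag{8}$$
Lemma 1 now applies on $(0,\infty)\times S^1\times\mathbb R$.

**Step 2. The metric extends analytically across $s=0$.** Let $M=\mathbb C\times\mathbb R\ni(z,t)$ with $z=se^{i\alpha}=x+iy$, so that $dz=e^{i\alpha}(ds+is\,d\alpha)$ and $s^2d\alpha=x\,dy-y\,dx$. From the definition of $e^1,e^2$,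
$$e^1+ie^2=-i(ds+iu\,d\alpha)+t(k\,ds+if\,d\alpha).$$
So $e^{i\alpha}(e^1+ie^2)=-i\sigma+t\tau$ with
$$\sigma=e^{i\alpha}(ds+iu\,d\alpha)=dz+ie^{i\alpha}(u-s)\,d\alpha,\qquad \tau=e^{i\alpha}(k\,ds+if\,d\alpha)=k\,dz+ie^{i\alpha}(f-ks)\,d\alpha .$$
The functions $u-s$ and $f-ks$ are odd and vanish to third order at $0$, because $u'(0)=1$ and $f'(0)=\frac12=k(0)$. So each is $s^3p(s^2)$ with $p$ analytic near $[0,\infty)$ (an even analytic function is an analytic function of $s^2$, by its power series at $0$ and by analyticity of the square root elsewhere). Then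
$$e^{i\alpha}s^3p(s^2)\,d\alpha=z\,p(|z|^2)\,(x\,dy-y\,dx)$$
is analytic, so $\sigma$ and $\tau$ are analytic on $M$. Likewise $a=s^2b(s^2)$, since $a$ is even with $a(0)=0$, and $a\,d\alpha=b(|z|^2)(x\,dy-y\,dx)$ is analytic. Therefore
$$(e^1)^2+(e^2)^2+(e^3)^2=|-i\sigma+t\tau|^2+(dt+a\,d\alpha)^2$$
is an analytic symmetric $2$-tensor on $M=\mathbb R^3$. It is positive definite for $s>0$ by Lemma 1. At $z=0$ it equals $|(-i+tk(0))\,dz|^2+dt^2=(1+\frac{t^2}4)|dz|^2+dt^2$, also positive definite.

**Step 3. Constant conullity 2 and $K>0$.** For $s>0$, (7) gives $K=q/D$ with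
$$q=-(h'+kf)=\tfrac12s(1+s^2)^{-5/4}-\tfrac14s(1+s^2)^{-7/4}\ \ge\ \tfrac14s(1+s^2)^{-5/4}>0 .$$
As $s\to0$: $q/s\to\frac14$, $u/s\to1$ and $kf/s\to\frac14$. So $K\to\frac{1/4}{1+t^2/4}=\frac1{4+t^2}$, which by continuity is the value of $K$ on the axis. By continuity also $R(\cdot,\cdot)\partial_t=0$ on all of $M$. As $K>0$ everywhere, $\mathcal N_0=\mathbb R\partial_t$ everywhere. So the $0$-conullity is constantly $2$ and $\sec\ge0$.

**Step 4. Completeness.** We show that a proper function is Lipschitz. Let $\varphi=s^2+t^2$, smooth and proper on $\mathbb R^3$. Directly from the coframe, for $s>0$,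
$$D\,d\alpha=e^1+tk\,e^2,\qquad D\,ds=tf\,e^1-u\,e^2,\qquad dt=e^3-a\,d\alpha. \tag{9}$$
For instance, $e^1+tke^2=(u+t^2kf)\,d\alpha$ and $tfe^1-ue^2=(t^2kf+u)\,ds$. Hence
$$\tfrac12d\varphi=s\,ds+t\,dt=t\,e^3+\frac{t(sf-a)}{D}\,e^1-\frac{su+at^2k}{D}\,e^2 .$$

*The $e^1$-coefficient.* We have $\int_0^sf=\frac12(\sqrt{1+s^2}-1)$, so
$$sf-\int_0^sf=\tfrac12\big(1-(1+s^2)^{-1/2}\big)\in\big[0,\tfrac12\min(1,s^2)\big].$$
Since $u\le s$,
$$0\le\int_0^sku\le\int_0^s\tfrac12x(1+x^2)^{-5/4}dx=1-(1+s^2)^{-1/4}\le\min(1,s^2).$$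
As $a=\int_0^sf+\int_0^sku$, the number $sf-a$ is a difference of two numbers in $[0,\min(1,s^2)]$, so $|sf-a|\le\min(1,s^2)$. Since $h\ge2^{-1/4}$ on $[0,1]$, $D\ge u\ge\frac12H\ge\frac12\,2^{-1/4}\min(1,s)$. Because $\min(1,s^2)\le\min(1,s)$, the coefficient is at most $2\cdot2^{1/4}|t|\le3|t|$ in absolute value.

*The $e^2$-coefficient.* First, $su/D\le s$. For $t\ne0$, using $D\ge t^2kf$ and (8),
$$\frac{at^2k}{D}\le\frac af\le2\sqrt{1+s^2}\;\frac{\sqrt{1+s^2}-1}{s}=\frac{2s\sqrt{1+s^2}}{\sqrt{1+s^2}+1}\le2s ,$$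
and for $t=0$ the left side is $0$. So the coefficient is at most $3s$ in absolute value.

Altogether $|\frac12d\varphi|\le\sqrt{t^2+9t^2+9s^2}\le\sqrt{10}\sqrt\varphi$, so $|d\sqrt{1+\varphi}|=\frac{|d\varphi|}{2\sqrt{1+\varphi}}\le\sqrt{10}$; at $s=0$ this holds by continuity. Thus $\sqrt{1+\varphi}$ is proper and $\sqrt{10}$-Lipschitz. Bounded closed sets are compact, and $M$ is complete by Hopf–Rinow.

**Step 5. Irreducibility.** If $M$ were isometric to a nontrivial product, one factor would be one-dimensional, complete and simply connected, that is, $\mathbb R$. Then $M$ would carry a parallel unit field $V$. Parallel implies $R(\cdot,\cdot)V=0$, so $V\in\mathcal N_0$ and $V=\pm\partial_t$. But $\langle\nabla\partial_t,e_1\rangle=\omega^1_3=k\,ds\neq0$ for $s>0$, a contradiction.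

**Step 6. The lower bound for $\mathrm{scal}$.** We first check $u\le3s(1+s^2)^{-1/4}$, using $u\le H\le\min(s,2\sqrt s)$. For $s\le1$, $(1+s^2)^{-1/4}\ge2^{-1/4}>\frac13$. For $s\ge1$, $3s(1+s^2)^{-1/4}\ge3\cdot2^{-1/4}\sqrt s\ge2\sqrt s$. With $kf=\frac14s(1+s^2)^{-7/4}$ and the bound for $q$ in Step 3,
$$K\ge\frac{\frac14(1+s^2)^{-5/4}}{3(1+s^2)^{-1/4}+\frac14t^2(1+s^2)^{-7/4}}=\frac{\frac14}{3(1+s^2)+\frac14t^2(1+s^2)^{-1/2}}\ge\frac1{12(1+\varphi)} ,$$
also at $s=0$ by continuity. By the Lipschitz bound of Step 4, $\sqrt{1+\varphi(x)}\le1+\sqrt{10}\,d(o,x)$. So $\mathrm{scal}=2K\ge\frac16(1+\sqrt{10}\,d(o,x))^{-2}$. As $\mathbb R^3$ is simply connected, Theorem 1 is proved, and the Problem is answered affirmatively. $\blacksquare$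

As a check against (5): on the axis $\mathrm{scal}=2/(4+t^2)$, so $t^2\,\mathrm{scal}\to2$. From Section 5, at $t=0$ we have $\det C_0=kf/u\to\frac14$ as $s\to0$, and the predicted limit is $\mathrm{scal}(o)/\det C_0=\frac12\big/\frac14=2$.

## 7. The image of $C$ is at most a line: proof of Theorem 3(a)

From here on $M$ is as in Theorem 2: simply-connected, complete, of constant $0$-conullity $2$, with $K>0$.

**Step 1. Rank at most 1.** Fix $p$ and let $\mathcal V=C(\Gamma_p)$, a linear subspace of $\mathrm{End}(\mathbb R^2)$. By Section 3, Step 3, no element of $\mathcal V$ has a nonzero real eigenvalue. So the discriminant $\delta(A)=(\operatorname{tr}A)^2-4\det A$ is $\le0$ on $\mathcal V$: it is negative on elliptic elements and $0$ on nilpotent ones. It depends only on the trace-free part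
$$A_0=\begin{pmatrix}x&y+z\\y-z&-x\end{pmatrix},\qquad\delta(A)=-4\det A_0=4(x^2+y^2-z^2).$$
The map $A\mapsto A_0$ is injective on $\mathcal V$: if $A_0=0$, then $A=\lambda I$, so $\lambda=0$. If $\dim\mathcal V\ge2$, the image of $\mathcal V$ in the three-dimensional space of trace-free matrices would meet the plane $\{z=0\}$ in a nonzero element, and there $\delta=4(x^2+y^2)>0$, a contradiction. So $\operatorname{rank}C\le1$.

**Step 2. Flatness of $\nabla^\Gamma$.** Take the $\Gamma$-part of $R(X,Z)U=0$ for $U,V\in\Gamma$ and any $X,Z$. By (1), $\nabla_X\nabla_ZU=\nabla_X(\nabla^\Gamma_ZU)-\nabla_X(C_UZ)$ and $\langle\nabla_X(C_UZ),V\rangle=\langle C_VX,C_UZ\rangle$. So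
$$\langle R^\Gamma(X,Z)U,V\rangle=\langle C_UZ,C_VX\rangle-\langle C_UX,C_VZ\rangle. \tag{10}$$
By Step 1, at each point $C_U=\xi(U)\,C'$ with a linear form $\xi$ and a fixed endomorphism $C'$. The right side of (10) is then $\xi(U)\xi(V)\big(\langle C'Z,C'X\rangle-\langle C'X,C'Z\rangle\big)=0$. So the metric connection $\nabla^\Gamma$ is flat. As $M$ is simply connected, $\Gamma$ has global $\nabla^\Gamma$-parallel orthonormal frames. This proves (a). $\square$

## 8. Nilpotent points and a concave function

**Notation on $Y$.** The goal is to show that $\ker C$ is $\nabla^\Gamma$-parallel on $Y$. There $C$ has rank exactly $1$, so $\mathcal K=\ker C\subset\Gamma|_Y$ is a smooth subbundle of rank $n-3$. Locally let $T\in\Gamma$ be a unit field orthogonal to $\mathcal K$ (unique up to sign), and abbreviate $C:=C_T$, so that $C_U=\langle U,T\rangle C$.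

For a section $U$ of $\mathcal K$ and $V\in\Gamma$, (2) gives $C_{\nabla_VU}=0$, so $\nabla_VU\in\mathcal K$. Hence for $V\in\Gamma$ the vector $\nabla_VT\in\Gamma$ is orthogonal to $T$ and to $\mathcal K$, so $\nabla_VT=0$. Put
$$\nu(X)=\nabla^\Gamma_XT .$$
It is orthogonal to $T$, so $\nu(X)\in\mathcal K$, and $\nu|_\Gamma=0$. For $U\in\mathcal K$ let $\mu_U(X)=\langle\nabla_XU,T\rangle=-\langle U,\nu(X)\rangle$. For such $U$ the left side of (3) vanishes, and (3) becomes
$$\mu_U(X)\,CZ=\mu_U(Z)\,CX\qquad(X,Z\in\Gamma^\perp). \tag{11}$$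
For $U=T$ the right side of (3) vanishes, because $\nu\in\mathcal K$:
$$\nabla^h_X(CZ)-\nabla^h_Z(CX)=C([X,Z]^h)\qquad(X,Z\in\Gamma^\perp). \tag{12}$$
If $C$ is elliptic at a point, it is invertible there. For independent $X,Z$ the vectors $CX,CZ$ are then independent, (11) gives $\mu_U=0$ for all $U\in\mathcal K$, and hence $\nu=0$ at that point. So the trouble is confined to nilpotent points. (If $n=3$, then $\mathcal K=0$ and $\nu=0$ trivially.)

**Lemma 2.** Let $O\subset Y$ be open and such that $C$ is nilpotent at every point of $O$. Locally choose an orthonormal frame $e_1,e_2$ of $\Gamma^\perp$ with $Ce_2=0$, $Ce_1=ae_2$, $a>0$. Then $\nabla_{e_2}e_2=0$, $\nu(e_2)=0$, and for some function $\beta_0$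
$$e_2(a)=\beta_0a,\qquad\nabla_{e_2}\nu(e_1)=\beta_0\,\nu(e_1),\qquad e_2\big(e_2(1/a)\big)=-K/a. \tag{13}$$

*Proof.* Such a frame exists since $C\ne0=C^2$, so image and kernel of $C$ are the same line; the sign of $e_1$ makes $a>0$.

*The derivatives of the frame.* (11) with $X=e_1,Z=e_2$ reads $0=\mu_U(e_2)\,ae_2$, so $\mu_U(e_2)=0$ for all $U\in\mathcal K$. Thus $\nu(e_2)=0$ and $\nabla_{e_2}T=\nu(e_2)-Ce_2=0$. Write $\nabla^h_{e_1}e_1=\beta_0e_2$ and $\nabla^h_{e_2}e_1=\beta_1e_2$. The $\Gamma$-components come from $\langle\nabla_XZ,U\rangle=\langle C_UX,Z\rangle=\langle U,T\rangle\langle CX,Z\rangle$. So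
$$\nabla_{e_1}e_2=-\beta_0e_1+aT,\quad\nabla_{e_2}e_2=-\beta_1e_1,\quad\nabla_{e_2}e_1=\beta_1e_2,\quad[e_1,e_2]=-\beta_0e_1-\beta_1e_2+aT .$$

*Using (12).* With $X=e_1$, $Z=e_2$ the left side of (12) is $0-\nabla^h_{e_2}(ae_2)=-e_2(a)e_2+a\beta_1e_1$, and the right side is $-\beta_0a\,e_2$. Hence $\beta_1=0$ and $e_2(a)=\beta_0a$. In particular $\nabla_{e_2}e_2=0$ and $\nabla_{e_2}e_1=0$.

*The derivative of $e_2$ along $T$.* By (2), $\nabla_TC=C_{\nabla_TT}+C^2=0$, since $\nabla_TT=0$. So $C(\nabla_Te_2)=\nabla_T(Ce_2)=0$, and $\nabla_Te_2\in\Gamma^\perp$ is a multiple of $e_2$. Being orthogonal to $e_2$, it vanishes.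

*The curvature.* With the above,
$$R(e_1,e_2)e_2=-\nabla_{e_2}(-\beta_0e_1+aT)-\nabla_{-\beta_0e_1+aT}\,e_2 .$$
The first term is $e_2(\beta_0)e_1-e_2(a)T$, the second is $\beta_0(-\beta_0e_1+aT)$. So
$$R(e_1,e_2)e_2=(e_2(\beta_0)-\beta_0^2)\,e_1+(\beta_0a-e_2(a))\,T,\qquad K=e_2(\beta_0)-\beta_0^2 .$$
For $F=1/a$ we get $e_2F=-\beta_0F$ and $e_2e_2F=(\beta_0^2-e_2(\beta_0))F=-KF$.

*The equation for $\nu$.* We have $\nabla_{e_1}T=\nu(e_1)-ae_2$ and $\nabla_{e_2}T=0=\nabla_TT$. So
$$0=R(e_1,e_2)T=-\nabla_{e_2}\big(\nu(e_1)-ae_2\big)-\nabla_{-\beta_0e_1+aT}T=-\nabla_{e_2}\nu(e_1)+e_2(a)e_2+\beta_0\nu(e_1)-\beta_0a\,e_2 ,$$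
and the $e_2$-terms cancel. $\square$

In the model of Section 5 with $k=0$, $f=1$, the coefficient is $1/u$. So $F=u$, and the last equation in (13) is $u''=-Ku$.

**Lemma 3.** (i) If $Y\neq\emptyset$, then $C$ is elliptic at some point of $Y$. (ii) $\nu=0$ on all of $Y$.

*Proof.* Let $O=Y$ if (i) fails, and $O=\{p\in Y:\nu\ne0\}$ if (ii) fails. The latter makes sense because $\nu$ is defined up to sign. In both cases $O$ is nonempty and open and consists of nilpotent points: in the first case by assumption, in the second because elliptic points have $\nu=0$. The idea is to follow $\ker C$ forever and to run the concavity argument of Section 5 along that line.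

*Local continuation.* Let $p\in O$, let $e_2\in\Gamma_p^\perp$ be a unit vector in $\ker C$, and let $\sigma$ be the geodesic of $M$ with $\sigma'(0)=e_2$; it is defined on $\mathbb R$. By Lemma 2 the integral curves of $e_2$ in $O$ are geodesics. So whenever $\sigma(t_0)\in O$ and $\sigma'(t_0)\in\ker C$, the curve $\sigma$ coincides near $t_0$ with an integral curve of $\pm e_2$, and $\sigma'$ remains in $\ker C$.

*$\sigma$ does not leave $O$.* Suppose $\sigma([0,b))\subset O$ with $\sigma'\in\ker C$ and $b<\infty$. Choose the signs so that $e_2=\sigma'$. On $[0,b)$ let $F=1/|C|=1/a$. By (13), $F>0$ and $F''=-KF\le0$. So $F$ is concave, hence $F(t)\le F(0)+F'(0)t$ is bounded above on $[0,b)$, and $|C|$ is bounded below by a positive constant there. On $Y$, $|C|$ is the norm of the tensor $U\mapsto C_U$, because $C_U=\langle U,T\rangle C$. This tensor is continuous on $M$, so it is nonzero at $\sigma(b)$. That is, $\sigma(b)\in Y$.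

In the first case $\sigma(b)\in Y=O$. In the second case, (13) gives $(|\nu(e_1)|^2)'=2\beta_0|\nu(e_1)|^2$ and $(a^2)'=2\beta_0a^2$. So $|\nu(e_1)|/a$ is constant along $\sigma|_{[0,b)}$. Since $\nu(e_2)=0$ and $\nu|_\Gamma=0$, $|\nu|=|\nu(e_1)|=\mathrm{const}\cdot a$ with a positive constant. As $\sigma(b)\in Y$ and $|\nu|$ is continuous on $Y$, we get $\nu\neq0$ at $\sigma(b)$. So again $\sigma(b)\in O$.

By continuity $\sigma'(b)\in\Gamma^\perp$ and $C\sigma'(b)=0$. By local continuation, $\sigma$ goes on beyond $b$ in $O$, tangent to $\ker C$. The same holds backwards, so $\sigma(\mathbb R)\subset O$ with $\sigma'\in\ker C$ throughout.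

*Contradiction.* Now $F>0$ on all of $\mathbb R$ and $F''=-KF<0$. A positive concave function on $\mathbb R$ is constant, contradicting $F''<0$. $\square$

## 9. Constant kernel directions and the de Rham splitting: proof of Theorem 3(b)–(d)

**Step 1. $\ker C$ is constant on components of $Y$ (part (b)).** Let $U$ be a section of $\mathcal K$. For $X\in\Gamma$ we saw $\nabla_XU\in\mathcal K$. For $X\in\Gamma^\perp$, Lemma 3(ii) gives $\langle\nabla^\Gamma_XU,T\rangle=\mu_U(X)=-\langle U,\nu(X)\rangle=0$, so $\nabla^\Gamma_XU\in\mathcal K$. Thus $\mathcal K$ is a $\nabla^\Gamma$-parallel subbundle of $\Gamma|_Y$. In the trivialization $\Gamma\cong M\times\mathbb R^{n-2}$ of (a) it is therefore a constant hyperplane $\xi_i^\perp$ on each component $Y_i$. $\square$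

**Step 2. Counting parallel fields and splitting (part (c)).** Let $v$ be a $\nabla^\Gamma$-parallel section, that is, a constant vector of $\mathbb R^{n-2}$. If $v\perp\xi_i$ for all $i$, then $C_v=0$ on $Y$ by (b), and off $Y$ because $C=0$ there. So $\nabla v=\nabla^\Gamma v-C_v=0$. Conversely, a parallel field $V$ on $M$ satisfies $R(\cdot,\cdot)V=0$, so $V\in\Gamma$. Then $\nabla V=0$ gives $\nabla^\Gamma V=0$ and $C_V=0$, so $V\perp\xi_i$ for all $i$. Hence the space of parallel fields has dimension exactly $n-2-m$.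

By de Rham's theorem $M=\mathbb R^{n-2-m}\times N^{m+2}$, where $N$ is simply connected, complete and has no Euclidean factor (such a factor would give further parallel fields). Suppose $N=N_1\times N_2$ nontrivially. Neither factor is flat, since a flat, complete, simply connected factor is Euclidean. Nullity spaces of a product are the sums of those of the factors, so conullities add. As $N_1$ is not flat, its conullity is nonzero, hence at least $2$, at some point $p_1$. The total is $2$ at $(p_1,p_2)$ for every $p_2\in N_2$, so $N_2$ has conullity $0$ everywhere, that is, $N_2$ is flat, a contradiction. So $N$ is irreducible.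

If $m=n-2$, then $M=N$ is irreducible. If $m<n-2$, the product $\mathbb R^{n-2-m}\times N^{m+2}$ is nontrivial. So $M$ is irreducible iff $m=n-2$. $\square$

**Step 3. Connected $Y$ and analytic metrics (part (d)).** We show $m\le1$. If $Y$ is empty or connected, there is at most one $\xi_i$, so $m\le1$. Now let the metric be real-analytic. Then $\Gamma$ is analytic (the kernel of an analytic map of constant rank), hence so are $C$, $\nabla^\Gamma$ and the $\nabla^\Gamma$-parallel sections, which solve linear equations with analytic coefficients. If $Y\neq\emptyset$, let $v\perp\xi_1$ be a $\nabla^\Gamma$-parallel section. Then $C_v$ is analytic on the connected manifold $M$ and vanishes on the nonempty open set $Y_1$, so $C_v\equiv0$ and $v\perp\xi_i$ for all $i$. Thus every $\xi_i$ is a multiple of $\xi_1$, and $m\le1$.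

By (c), $M=\mathbb R^{n-2}\times\Sigma^2$ if $m=0$ and $M=\mathbb R^{n-3}\times N^3$ if $m=1$. For $n\ge4$ both are reducible. For $n=3$ an irreducible analytic example is given by Theorem 1. So irreducible real-analytic examples exist iff $n=3$. In general, irreducibility requires $m=n-2$, hence at least $n-2$ vectors $\xi_i$, that is, at least $n-2$ components of $Y$. $\blacksquare$

## 10. Quadratic decay along an elliptic geodesic: proof of Theorem 2

**Step 1. A geodesic with quadratic decay.** If $Y=\emptyset$, then $m=0$ and $M=\mathbb R^{n-2}\times\Sigma$ by Theorem 3(c). So if $M$ is not such a product, then $Y\neq\emptyset$. By Lemma 3(i) there are a point $p$ and a unit vector $U\in\Gamma_p$ (namely $U=T$) with $C_0=C_U$ elliptic. Then $\det C_0>0$ and $\det(I-tC_0)=1-t\operatorname{tr}C_0+t^2\det C_0>0$ for all $t$. By (5), along $\gamma(t)=\exp_p(tU)$,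
$$t^2\,\mathrm{scal}(\gamma(t))\ \longrightarrow\ \frac{\mathrm{scal}(p)}{\det C_0}\in(0,\infty)\qquad(t\to\pm\infty).$$
On a compact set the positive continuous function $\mathrm{scal}$ has a positive minimum, while $\mathrm{scal}(\gamma(t))\to0$. So $\gamma(t)$ leaves every compact set.

**Step 2. The splitting criterion.** Since $d(o,\gamma(t))\le d(o,p)+|t|$,
$$d(o,\gamma(t))^2\,\mathrm{scal}(\gamma(t))\le2\big(d(o,p)^2+t^2\big)\,\mathrm{scal}(\gamma(t))$$
stays bounded, although $\gamma(t)\to\infty$. So if $d(o,x)^2\,\mathrm{scal}(x)\to\infty$ as $x\to\infty$, the case of Step 1 is excluded and $M=\mathbb R^{n-2}\times\Sigma$.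

**Step 3. Sharpness.** Let $d=d(o,x)$ on the manifold of Theorem 1. Then $(1+\sqrt{10}\,d)^2\le2(1+10d^2)\le20(1+d^2)$, so $\mathrm{scal}\ge\frac1{120}\,(1+d^2)^{-1}$. This manifold is irreducible. So a bound $\mathrm{scal}\ge c/(1+d^2)$ with some $c>0$ does not force a splitting. $\blacksquare$
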